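# The Assouad dimension of the graph, range and level sets of fractional Brownian motion

Throughout, $|\cdot|$ is the Euclidean norm. When $x$ is a point and $R>0$, $B(x,R)$ is a ball, while $B(t)$ is the position of a random path at time $t$. The letters $C,c$ denote positive finite constants that depend only on parameters declared fixed and may change from line to line. $C_\omega$ is a finite random constant. "Almost surely" means on an event of probability one of the completed probability space.

## 1. Range and level sets of standard Brownian motion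

Run a Brownian path in $\mathbb R^d$ for unit time and look at its trace, or at the set of times when it sits at a given level. Choose the worst place and the worst scale: how crowded can the set be there? The following dimension measures exactly this.

**Definition 1.1 (Assouad dimension).** For $E\subseteq\mathbb R^n$ let $N_r(E)$ be the smallest number of sets of diameter at most $r$ needed to cover $E$. For nonempty $F\subseteq\mathbb R^n$,
$$\dim_{\mathrm A}F=\inf\Big\{s\ge 0:\ \exists\,C>0 \text{ such that } N_r\big(B(x,R)\cap F\big)\le C\,(R/r)^s \text{ for all } x\in F,\ 0<r<R\Big\}.$$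

Such an $s$ is called an admissible exponent. Directly from the definition, $\dim_{\rm A}$ is monotone under inclusion and $\dim_{\rm A}F\le n$ for $F\subseteq\mathbb R^n$. All our lower bounds use the following criterion.

**Lemma 1.2 (separation criterion).** Let $F\subseteq\mathbb R^n$ and let $q>0$, $a>1$, $b>0$ be fixed. Suppose that for every integer $m\ge1$ there are $x\in F$, $R>0$ and at least $bm^q$ points of $F\cap B(x,R)$ with mutual distances greater than $R/(am)$. Then $\dim_{\rm A}F\ge q$.

*Proof.* Let $s$ be admissible with constant $C$, and put $r=R/(am)<R$. A set of diameter at most $r$ contains at most one of the points, so $bm^q\le N_r(B(x,R)\cap F)\le C(am)^s$. This holds for all $m$, hence $s\ge q$. $\square$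

*Example.* Let $F=\{0\}\cup\{1/k:k\ge1\}$, a countable set, so of Hausdorff dimension $0$. The $m+1$ points $1/k$, $m\le k\le 2m$, lie in $B(0,2/m)$, and their mutual distances are at least $\frac1{(2m-1)2m}>\frac1{4m^2}$. With $R=2/m$ this is $R/(8m)$, so Lemma 1.2 with $q=1$, $a=8$, $b=1$ gives $\dim_{\rm A}F=1$. Notice that the configuration for $m$ sits at one particular place and scale; nothing needs to happen elsewhere.

A random set gets infinitely many independent-looking chances, one per scale, to display a prescribed finite configuration. For standard Brownian motion this remark is already a proof. For $d=1$ the range is moreover a.s. a nondegenerate interval, so its dimension is obviously $1$.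

**Proposition 1.3 (the easy case).** Let $B$ be standard Brownian motion in $\mathbb R^d$ started at $0$. Almost surely $\dim_{\rm A}B([0,1])=d$. If $d=1$ and $x\in\mathbb R$ is fixed, then a.s. on the event that $L_x=\{t\in[0,1]:B(t)=x\}$ is nonempty, $\dim_{\rm A}L_x=1$.

*Proof.* **Step 1: the range.** The aim is to see a whole grid in the path. Fix $m$, let $z_1,\dots,z_M$ enumerate $\{0,\frac1m,\dots,1\}^d$, so $M=(m+1)^d$, and take times $0<s_1<\dots<s_M<1$. Let
$$E_n=\Big\{\big|2^{n/2}B(2^{-n}s_i)-z_i\big|<\tfrac1{8m}\ \text{ for all } i\Big\}.$$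
By Brownian scaling $\mathbb P(E_n)=p$ does not depend on $n$. Moreover $p>0$, since $(B(s_1),\dots,B(s_M))$ has a positive Gaussian density. By the reverse Fatou lemma, $\mathbb P(E_n\text{ infinitely often})\ge p>0$. This event depends only on the path on $[0,\epsilon]$ for each $\epsilon>0$, so Blumenthal's 0–1 law makes its probability $1$. Take $n$ such that $E_n$ holds and put $R=2^{-n/2}$, $p_i=B(2^{-n}s_i)$. Then
$$|p_i-Rz_i|<\frac{R}{8m}\quad\text{for all } i. \tag{1}$$
The points $p_i$ lie in $B(0,(\sqrt d+1)R)$, where $0=B(0)$ belongs to the range, and their mutual distances are at least $\frac Rm-\frac{2R}{8m}=\frac{3R}{4m}>\frac R{2m}$. There are $(m+1)^d\ge m^d$ of them. Lemma 1.2 with radius $(\sqrt d+1)R$ and $a=2(\sqrt d+1)$ gives $\dim_{\rm A}B([0,1])\ge d$.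

**Step 2: level sets.** The same is done at the first hitting time of $x$. Let $\tau=\inf\{t\ge0:B(t)=x\}$ and $\sigma=\tau\wedge1$. Since $\mathbb P(B(1)=x)=0$, a.s. $\{L_x\neq\emptyset\}=\{\tau<1\}$. Fix $m$, put $I_j=[\frac12+\frac{j-1}{2m},\frac12+\frac j{2m}]$ for $1\le j\le m$, and choose times $s_1<\dots<s_{2m}$ with $s_{2j-1},s_{2j}$ in the interior of $I_j$. By the strong Markov property $B(\sigma+\cdot)-B(\sigma)$ is a Brownian motion, so the argument of Step 1 shows that a.s., for infinitely many $n$,
$$2^{n/2}\big(B(\sigma+2^{-n}s_{2j-1})-B(\sigma)\big)>1,\qquad 2^{n/2}\big(B(\sigma+2^{-n}s_{2j})-B(\sigma)\big)<-1\qquad(1\le j\le m). \tag{2}$$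
On $\{\tau<1\}$ we have $B(\sigma)=x$, and we may take such an $n$ with $\tau+2^{-n}\le1$. By the intermediate value theorem $L_x$ meets the interior of every $\tau+2^{-n}I_j$. Put $R=2^{-n}$. One point for each odd $j$ gives at least $m/2$ points of $L_x\cap B(\tau,R)$ with mutual distances at least $\frac R{2m}>\frac R{4m}$. Lemma 1.2 with $q=1$, $a=4$, $b=\frac12$ gives $\dim_{\rm A}L_x\ge1$. $\square$

## 2. What changes for $H\ne\frac12$, and for graphs

Fix an integer $d\ge1$ and a Hurst index $H\in(0,1)$. Now $B=B_H:[0,1]\to\mathbb R^d$ is $d$-dimensional fractional Brownian motion: a centered Gaussian process with independent coordinates, each with covariance $\frac12(|t|^{2H}+|s|^{2H}-|t-s|^{2H})$ and continuous paths. It is $H$-self-similar, has stationary increments, and is a.s. Hölder continuous of every order below $H$; $H=\frac12$ is standard Brownian motion. The graph is $\mathrm{graph}(B)=\{(t,B(t)):t\in[0,1]\}\subseteq\mathbb R^{d+1}$, and $L_x=\{t\in[0,1]:B(t)=x\}$. The problem, taken from Jonathan M. Fraser, Jun Jie Miao and Sascha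 Troscheit, "The Assouad dimension of randomly generated fractals", arXiv:1410.6949 (2014), is to determine the almost sure Assouad dimensions of graph, range and level sets. The almost sure Hausdorff dimensions are classical.

**Theorem 2.1.** For all $d\ge1$, $H\in(0,1)$, almost surely:

1. $\dim_{\rm A}B([0,1])=d$.
2. $\dim_{\rm A}\mathrm{graph}(B)=d+1$ if $Hd\le 1$, and $\dim_{\rm A}\mathrm{graph}(B)=d$ if $Hd>1$.
3. If $d=1$: for every fixed $x\in\mathbb R$, a.s. on $\{L_x\ne\emptyset\}$, $\dim_{\rm A}L_x=1$.

So for $d=1$ the graph has dimension $2$ for every $H$. For standard Brownian motion the graph has dimension $2$ for $d=1$, $3$ for $d=2$ (the critical case $Hd=1$), and $d$ for $d\ge3$.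

The second theorem, not needed for the first, shows among other things that the large values are produced by pairs of scales with $R/r$ small compared with every negative power of $r$. The relevant notion is the following.

**Definition 2.2 (quasi-Assouad dimension).**
$$\dim_{\rm qA}F=\sup_{0<\theta<1}\inf\{s:\exists C\ \ N_r(B(x,R)\cap F)\le C(R/r)^s\ \ \forall x\in F,\ 0<r\le R^{1/\theta}<R<1\}.$$

*Example.* Let $F=\{0\}\cup\{2^{-k}(1+\frac jk):k\ge1,\ 0\le j<k\}$. The $m$ points with $k=m$ lie in $B(2^{-m},2^{-m})$ and have mutual distances at least $2^{-m}/m>2^{-m}/(2m)$, so $\dim_{\rm A}F=1$ by Lemma 1.2. On the other hand, let $r<1$. The points with $2^{1-k}\le r$, together with $0$, lie in $[0,r]$. The others have $k<1+\log_2(1/r)$, and there are at most $(1+\log_2(1/r))^2$ of them. So $N_r(F)\le1+(1+\log_2(1/r))^2$. If $r\le R^{1/\theta}$, then $R/r\ge r^{-(1-\theta)}$, and for every $s>0$ the count is at most $C_{s,\theta}(R/r)^s$. Hence $\dim_{\rm qA}F=0$.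

**Theorem 2.3.**

(a) If $Hd<1$ and $x\in\mathbb R^d$ is fixed, then a.s. on $\{L_x\neq\emptyset\}$, $\dim_{\rm A}L_x=1$.

(b) Almost surely, for all $0\le a<b\le1$ simultaneously, $B([a,b])$ and the graph of $B|_{[a,b]}$ have the Assouad dimensions of Theorem 2.1.

(c) Almost surely $\dim_{\rm qA}B([0,1])=\min(d,1/H)$ and $\dim_{\rm qA}\mathrm{graph}(B)=\min\{1/H,\,1+(1-H)d\}$, the classical Hausdorff dimensions. If $Hd<1$, then a.s., simultaneously for all $x$ with $L_x\ne\emptyset$, $\dim_{\rm qA}L_x\le 1-Hd$.

Two things break in the proof of Proposition 1.3.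

The first is memory. The proof used that $B(\sigma+\cdot)-B(\sigma)$ is independent of the past and that the germ at time $0$ is trivial. When $H\ne\frac12$ the future increments are correlated with the whole past. We shall split them into a fresh part, to which the old argument applies, and a drift determined by the past, which has to be controlled at random times.

The second is the graph. If we lift the points (1) to the graph we get $(2^{-n}s_i,p_i)$. The time coordinates live at scale $2^{-n}$, far below the spatial scale $2^{-nH}$, so the time axis is invisible, and the criterion gives only $d$. To see the extra dimension we need a ball of radius $R=2^{-n}$, in which the path over a time window of length $2^{-n}$ visits every point of a grid of spacing $R/m$, and does so in each of $m$ separate time blocks. In that window the path typically travels a distance $2^{-nH}\gg R$. So these visits are rare, and how rare they are depends on whether $Hd\le1$ or $Hd>1$.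

## 3. Splitting the path at a stopping time

Put
$$\alpha=H-\tfrac12\in(-\tfrac12,\tfrac12),\qquad \gamma=\min(H,1-H)\le\tfrac12 .$$
The dimension statements depend only on the path, so we may choose a convenient construction of $B$. Let $W$ be a two-sided $d$-dimensional Brownian motion with $W_0=0$, and let
$$B(t)=c_H\int_{\mathbb R}\big[(t-u)_+^{\alpha}-(-u)_+^{\alpha}\big]\,dW_u,\qquad t\ge0, \tag{3}$$
with $x_+^0=1_{x>0}$, in its continuous version (the Mandelbrot–Van Ness representation). The integrand is square integrable: its singularities have square $|\cdot|^{2\alpha}$ with $2\alpha>-1$, and at $-\infty$ it is $O(|u|^{\alpha-1})$ with $2\alpha-2<-1$. By translation and scaling each coordinate of $B(t)-B(s)$ has variance $c_H^2\int[(t-u)_+^\alpha-(s-u)_+^\alpha]^2du$, a constant times $|t-s|^{2\alpha+1}=|t-s|^{2H}$. The constant $c_H$ is chosen so that the variance is $|t-s|^{2H}$, and polarization gives the covariance of fractional Brownian motion. Formula (3) defines $B$ for all $t\ge0$; the problem concerns $[0,1]$. Let $\mathcal F_t$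 be the completion of $\sigma(W_u:u\le t)$. Then $B$ is adapted.

For $t\in[0,1]$ and $v>0$ let $G_t(v)=W_t-W_{t-v}$, with $G_t(0)=0$, and $k_s(v)=(v+s)^\alpha-v^\alpha$. Splitting (3) at $u=t$,
$$B(t+s)-B(t)=c_H\int_{-\infty}^t k_s(t-u)\,dW_u+c_H\int_t^{t+s}(t+s-u)^\alpha dW_u . \tag{4}$$
The first term is the drift and the second the fresh part.

**Proposition 3.1.** There are jointly continuous processes $D_t(s),V_t(s)$, $(t,s)\in[0,1]^2$, with $B(t+s)-B(t)=D_t(s)+V_t(s)$, with $D_t(s)$ adapted in $t$ and $D_t(0)=0$, and with the following properties, where $V=V_0$.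

1. For every stopping time $\sigma\le1$, $D_\sigma$ is $\mathcal F_\sigma$-measurable, and $V_\sigma$ is independent of $\mathcal F_\sigma$ and has the law of $V$ on $C([0,1];\mathbb R^d)$.
2. $V$ is $H$-self-similar: $2^{nH}V(2^{-n}\cdot)$ has the law of $V$ for $n\ge0$.
3. There is $C_0$ such that for $0\le w<s$ and $\ell>0$, and for any center $\xi$ that is deterministic or measurable with respect to the conditioning,
$$\mathbb P(|V(s)-\xi|\le \ell\mid W_u,0\le u\le w),\ \ \mathbb P(|B(s)-\xi|\le\ell\mid\mathcal F_w)\ \le\ \min\big(1,C_0\,\ell^d(s-w)^{-Hd}\big), \tag{5}$$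
where $s\le1$.
4. For $0<s_1<\dots<s_M\le1$ the vector $(V(s_1),\dots,V(s_M))$ has a strictly positive density, jointly continuous in its argument and in $(s_1,\dots,s_M)$.

*Proof.* **Step 1: a version of the drift that exists for all $t$ at once.** The stochastic integral in (4) is defined a.s. for each $t$ only; integration by parts makes it pathwise. Since $k_s'(v)=\alpha[(v+s)^{\alpha-1}-v^{\alpha-1}]$ and $\alpha<1$, both terms in the bracket are at most $v^{\alpha-1}$, and the mean value theorem bounds the bracket by $C s v^{\alpha-2}$. So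
$$|k_s'(v)|\le C\min\big(v^{\alpha-1},\,s\,v^{\alpha-2}\big). \tag{6}$$
Fix $\delta\in(0,\gamma)$. By Hölder continuity of $W$ on $[-1,1]$ and its growth at $-\infty$, a.s. there is $C_\omega$ such that for all $t\in[0,1]$: $|G_t(v)|\le C_\omega v^{1/2-\delta}$ for $v\le1$ and $|G_t(v)|\le C_\omega v^{1/2+\delta}$ for $v\ge1$. On this event define
$$D_t(s)=-c_H\int_0^\infty G_t(v)k_s'(v)\,dv, \tag{7}$$
and put $D\equiv0$ on the exceptional null event. For $s\le1$ the integrand is at most a constant times $v^{H-1-\delta}$ on $(0,1)$ and $v^{H-2+\delta}$ on $(1,\infty)$. Both are integrable because $\delta<H$ and $\delta<1-H$. Since the integrand is continuous in $(t,s)$ for each $v>0$, dominated convergence shows that $D_t(s)$ is continuous on $[0,1]^2$. It is adapted in $t$, because $G_t$ only uses $W$ up to $t$ and $\mathcal F_t$ contains the null events. Also $k_0=0$, so $D_t(0)=0$.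

**Step 2: it is the drift in (4).** Fix $t,s$. With $v=t-u$ we have $dW_u=dG_t(v)$ in the sense of increments, so for $0<\eta<T$
$$\int_{t-T}^{t-\eta}k_s(t-u)\,dW_u=k_s(T)G_t(T)-k_s(\eta)G_t(\eta)-\int_\eta^TG_t(v)k_s'(v)\,dv .$$
The boundary terms are at most $C_\omega C\,T^{\alpha-1}T^{1/2+\delta}=C_\omega C\,T^{H-1+\delta}\to0$ as $T\to\infty$, and $C_\omega C(1+\eta^\alpha)\eta^{1/2-\delta}\to0$ as $\eta\to0$, because $\alpha+\frac12-\delta=H-\delta>0$. Since $k_s\in L^2(0,\infty)$, the left side converges in $L^2$. So a.s. $D_t(s)=c_H\int_{-\infty}^tk_s(t-u)\,dW_u$.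

**Step 3: the fresh part.** Put $V_t(s)=B(t+s)-B(t)-D_t(s)$, which is jointly continuous. By (4) and Step 2, for fixed $t$, a.s. for all $s$ in a countable dense set,
$$V_t(s)=c_H\int_t^{t+s}(t+s-u)^{\alpha}dW_u .$$
By continuity in $s$ the process $V_t$ is determined by the increments of $W$ after $t$. So it is independent of $\mathcal F_t$ and has the law of $V$. Scaling of $W$ in $V(s)=c_H\int_0^s(s-u)^\alpha dW_u$ gives property 2.

**Step 4: stopping times.** $D_\sigma$ is $\mathcal F_\sigma$-measurable, being a continuous adapted process evaluated at $\sigma$. For $V_\sigma$, approximate: let $\sigma_k=2^{-k}\lceil2^k\sigma\rceil\downarrow\sigma$, so $\sigma_k\le1$. For $E\in\mathcal F_\sigma$ we have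
$$E\cap\{\sigma_k=j2^{-k}\}=E\cap\{(j-1)2^{-k}<\sigma\le j2^{-k}\}\in\mathcal F_{j2^{-k}}.$$
So for bounded continuous $F$ on $C([0,1];\mathbb R^d)$, decomposing over the values of $\sigma_k$ and using Step 3 at each of them, $\mathbb E[1_EF(V_{\sigma_k})]=\mathbb P(E)\,\mathbb E[F(V)]$. By joint continuity $V_{\sigma_k}\to V_\sigma$ uniformly, and $k\to\infty$ gives $\mathbb E[1_EF(V_\sigma)]=\mathbb P(E)\,\mathbb E[F(V)]$. This is property 1.

**Step 5: small-ball bounds and densities.** For $w<s$ write $V(s)=c_H\int_0^w(s-u)^\alpha dW_u+c_H\int_w^s(s-u)^\alpha dW_u$. Given $\sigma(W_u:0\le u\le w)$ the first term is fixed, and the second is Gaussian with independent coordinates of variance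
$$c_H^2\int_w^s(s-u)^{2\alpha}du=\frac{c_H^2(s-w)^{2H}}{2H}. \tag{8}$$
Similarly, given $\mathcal F_w$, $B(s)=B(w)+D_w(s-w)+V_w(s-w)$ is Gaussian with independent coordinates of the same variance. A Gaussian density with this variance is at most $C(s-w)^{-Hd}$, and a ball of radius $\ell$ has volume $C\ell^d$. This is (5). For property 4, the variance of $V(s_i)$ given $V(s_1),\dots,V(s_{i-1})$ is at least the variance (8) with $w=s_{i-1}$, $s=s_i$ (and $s_0=0$), hence positive. So the covariance matrix is nondegenerate. It depends continuously on $(s_1,\dots,s_M)$, because $V$ is a continuous Gaussian process, and the density formula gives the claim. $\square$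

For $H=\frac12$ we have $\alpha=0$, $k_s=0$ and $D\equiv0$, which is why Section 1 was easy.

## 4. The drift over dyadic scales, at all times simultaneously

For a zoom at time $t$ into scale $2^{-n}$, the drift matters through its rescaled size
$$Q_n(t)=2^{nH}\sup_{0\le s\le2^{-n}}|D_t(s)|\quad(n\ge0),\qquad\text{and we put}\quad X_k(t)=2^{k/2}\sup_{0\le v\le 2^{-k}}|G_t(v)|\quad(k\in\mathbb Z).$$

**Lemma 4.1.** $Q_n(t)\le C_1\sum_{k\in\mathbb Z}2^{-\gamma|k-n|}X_k(t)$. In particular $\sup_{n,t}\mathbb E\,Q_n(t)<\infty$.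

*Proof.* Let $s\le2^{-n}$. By (6), the part of the integral in (7) over $v\in[2^{-k-1},2^{-k}]$ is at most
$$C\,2^{-k}\min\big(2^{-k(\alpha-1)},\,2^{-n}2^{-k(\alpha-2)}\big)\,2^{-k/2}X_k(t)=C\min\big(2^{-kH},\,2^{-n+k(1-H)}\big)X_k(t),$$
because $\alpha+\frac12=H$. After multiplication by $2^{nH}$ this is
$$C\min(2^{-(k-n)H},2^{-(n-k)(1-H)})X_k(t)\le C2^{-\gamma|k-n|}X_k(t).$$
Sum over $k$. By scaling, $\mathbb EX_k(t)=\mathbb E\sup_{0\le v\le1}|W_v|<\infty$ for all $k,t$, which gives the second claim. $\square$

At a deterministic time this is all one needs: $Q_n(t)$ is bounded in mean. The level sets, however, require the random time at which the path first hits $x$, which was selected by looking at the path. The first thing to try there is a bound uniform in $t$. Lévy's modulus of continuity gives $\sup_{t\in[0,1]}X_k(t)\le C_\omega\sqrt k$ for $k\ge1$. Lemma 4.1 then yields $Q_n(t)\le C_\omega\sqrt n$ for all $t\in[0,1]$ and $n\ge1$ (use $\sqrt k\le\sqrt n+\sqrt{|k-n|}$; the terms with $k\le0$ are bounded uniformly in $t$, as shown below). This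 is not enough. If $f$ is a constant function with $|f|=A\ge2$, then $\mathbb P(|V(s_1)+f|<1)\le\mathbb P(|V(s_1)|>A-1)\le Ce^{-cA^2}$. With $A$ of order $\sqrt n$ this is exponentially small in $n$. Hence lower bounds for the success probability at scale $2^{-n}$ that only know $\|f\|_\infty\le C_\omega\sqrt n$ have a finite sum over $n$, and the argument of Section 1 stops.

What saves us is that a single scale may be bad at an exceptional time, but the average over scales may not. The $X_k(t)$ at different scales are nearly independent. A large average over $N$ scales therefore costs $e^{-cN}$ with $c$ as large as we wish, and only about $2^N$ times $t$ have to be tested.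

**Lemma 4.2.** There is a deterministic $A_0$ such that a.s., for all $t\in[0,1]$ simultaneously, $\limsup_N\frac1N\sum_{n=1}^NQ_n(t)\le A_0$. In particular, with $A_*:=A_0+1$, a.s. for every $t\in[0,1]$ we have $Q_n(t)\le A_*$ for infinitely many $n$.

*Proof.* The second claim follows from the first: if $Q_n(t)>A_0+1$ for all large $n$, the averages would have limes superior at least $A_0+1$. For the first, sum Lemma 4.1 over $1\le n\le N$, using geometric series in $n$:
$$\sum_{n=1}^NQ_n(t)\le C\Big[\sum_{k=1}^NX_k(t)+\sum_{k\le0}2^{-\gamma|k|}X_k(t)+\sum_{k>N}2^{-\gamma(k-N)}X_k(t)\Big].$$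

**Step 1: the coarse scales contribute $O(1)$.** For $k=-j\le0$, $\sup_{t\in[0,1]}X_k(t)\le 2\cdot2^{-j/2}\sup_{|u|\le2^j+1}|W_u|$, whose expectation is bounded in $j$. So the supremum over $t$ of the second sum has finite expectation and is a.s. finite.

**Step 2: the fine scales contribute $O(\sqrt N)$.** By $\sup_tX_k(t)\le C_\omega\sqrt k$, the third sum is at most $C_\omega\sum_{k>N}2^{-\gamma(k-N)}\sqrt k=O(\sqrt N)$ uniformly in $t$.

**Step 3: reduction of the first sum to a grid.** Given $t\in[0,1]$, let $t'\in[0,1]$ be the least point of $2^{-N}\mathbb Z$ with $t'\ge t$. Let $1\le k\le N$ and $v\le2^{-k}$. Then $t'-t$ and $t'-(t-v)$ are at most $2^{-k+1}$, and $G_t(v)=G_{t'}(t'-t+v)-G_{t'}(t'-t)$. So $|G_t(v)|\le2\cdot2^{-(k-1)/2}X_{k-1}(t')$, and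
$$X_k(t)\le2\sqrt2\,X_{k-1}(t')\le3X_{k-1}(t').$$

**Step 4: independent variables at a grid point.** For fixed $t'$ put
$$Y_j=2^{j/2}\sup_{v\in[2^{-j-1},2^{-j}]}|W_{t'-v}-W_{t'-2^{-j-1}}|,\qquad j\ge0 .$$
These use increments of $W$ over disjoint intervals, so they are independent. By scaling each has the law of $\sup_{u\le1/2}|W_u|$, which has Gaussian tails and does not depend on $t'$. For $v\in[2^{-j-1},2^{-j}]$, telescoping over the points $t'-2^{-i}$, $i>j$, gives $|G_{t'}(v)|\le\sum_{i\ge j}2^{-i/2}Y_i$. Hence $X_k(t')\le\sum_{j\ge k}2^{-(j-k)/2}Y_j$ for $k\ge0$. Exchanging sums, and using $(1-2^{-1/2})^{-1}<4$,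
$$\sum_{k=0}^{N-1}X_k(t')\le\sum_{j\ge0}a_jY_j,\qquad a_j=4\cdot2^{-(j-N)_+/2}.$$

**Step 5: exponential moments and a union bound.** By convexity of $a\mapsto \mathbb E e^{aY_0}$, for $0\le a\le4$,
$$\mathbb E e^{aY_0}\le1+\tfrac a4(\mathbb Ee^{4Y_0}-1)\le e^{C a}.$$
Also $\sum_ja_j\le C(N+1)$. By independence (and monotone convergence for the infinite product) $\mathbb E\exp\sum_{j\ge 0} a_jY_j\le e^{C_2(N+1)}$, so
$$\mathbb P\Big(\sum_{k=0}^{N-1}X_k(t')\ge(C_2+2)N\Big)\le e^{C_2(N+1)-(C_2+2)N}=e^{C_2-2N}.$$
There are $2^N+1$ grid points $t'\in[0,1]$, and $(2^N+1)e^{C_2-2N}$ is summable because $2<e^2$. By Borel–Cantelli and Step 3, a.s. $\limsup_N\sup_{t}\frac1N\sum_{k=1}^NX_k(t)\le3(C_2+2)$. With Steps 1 and 2 this proves the lemma. $\square$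

## 5. Configurations that recur at a stopping time

Now the argument of Section 1 can be repeated, using only the good scales supplied by Lemma 4.2.

**Proposition 5.1.** Let $\mathcal U\subseteq C([0,1];\mathbb R^d)$ be Borel with
$$p(A):=\inf\{\mathbb P(V+f\in\mathcal U):f\in C([0,1];\mathbb R^d),\ \|f\|_\infty\le A\}>0\quad\text{for all }A>0.$$
Let $\sigma\le1$ be a stopping time. Then a.s., for infinitely many $n$, the function $s\mapsto2^{nH}\big(B(\sigma+2^{-n}s)-B(\sigma)\big)$, $s\in[0,1]$, belongs to $\mathcal U$.

*Proof.* **Step 1: freeze the drift.** We first treat a deterministic drift $f\in C([0,1];\mathbb R^d)$. Let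
$$\mathcal N(f)=\Big\{n:2^{nH}\sup_{s\le2^{-n}}|f(s)|\le A_*\Big\},\qquad \Gamma_n(f)=\{2^{nH}(V+f)(2^{-n}\cdot)\in\mathcal U\},$$
and let $\Psi(f)$ be the probability that $\Gamma_n(f)$ occurs for infinitely many $n\in\mathcal N(f)$. The map $(f,v)\mapsto2^{nH}(v+f)(2^{-n}\cdot)$ is continuous and $\{f:n\in\mathcal N(f)\}$ is closed, so the event is jointly Borel in $(f,V)$ and $\Psi$ is Borel.

**Step 2: if $\mathcal N(f)$ is infinite, then $\Psi(f)=1$.** For $n\in\mathcal N(f)$ the function $2^{nH}f(2^{-n}\cdot)$ has norm at most $A_*$. By self-similarity of $V$, $\mathbb P(\Gamma_n(f))\ge p(A_*)$. By the reverse Fatou lemma $\Psi(f)\ge p(A_*)>0$. Since $V(s)$ is a Wiener integral over $[0,s]$, the event "infinitely often" lies in $\bigcap_{\epsilon>0}\overline{\sigma(W_u:0\le u\le\epsilon)}$, the bar denoting completion. Blumenthal's 0–1 law gives $\Psi(f)=1$.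

**Step 3: put the random drift back.** We have $\mathcal N(D_\sigma)=\{n:Q_n(\sigma)\le A_*\}$, which is a.s. infinite by Lemma 4.2; it is here that we need the lemma for all $t$ simultaneously. Also $B(\sigma+2^{-n}s)-B(\sigma)=(V_\sigma+D_\sigma)(2^{-n}s)$, where $D_\sigma$ is $\mathcal F_\sigma$-measurable and $V_\sigma$ is independent of $\mathcal F_\sigma$ with the law of $V$. By Fubini the probability in question is at least $\mathbb E[\Psi(D_\sigma)]=1$. $\square$

**Lemma 5.2 (prescribed values).** Let $0<s_1<\dots<s_M\le1$ and let $O_1,\dots,O_M\subseteq\mathbb R^d$ be nonempty and open. Then $\mathcal U=\{b:b(s_i)\in O_i\ \forall i\}$ satisfies the hypothesis of Proposition 5.1.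

*Proof.* $\mathcal U$ is open. Choose balls $B(o_i,\epsilon)\subseteq O_i$. If $\|f\|_\infty\le A$, then $V+f\in\mathcal U$ as soon as $V(s_i)\in B(o_i-f(s_i),\epsilon)$ for all $i$. These balls lie in the compact set $\{|y|\le A+\max|o_i|+\epsilon\}$. There the density of $(V(s_i))_i$ is bounded below by a positive constant, so the probability is bounded below independently of $f$. $\square$

**Range.** Fix $m$ and use the grid $z_1,\dots,z_M$ and times $s_i$ of Section 1. Apply Proposition 5.1 with $\sigma=0$ and $O_i=\{|y-z_i|<\frac1{8m}\}$. A.s. there is $n$ such that (1) holds with $R=2^{-nH}$ and $p_i=B(2^{-n}s_i)$. From (1) on, Step 1 of the proof of Proposition 1.3 applies word for word. Thus a.s. $\dim_{\rm A}B([0,1])\ge d$, and equality holds since the range lies in $\mathbb R^d$.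

**Graph, lower bound $d$.** The points $(2^{-n}s_i,p_i)$ of the graph lie within $(\sqrt d+2)R$ of $(0,0)$, because $2^{-n}\le2^{-nH}=R$, and have mutual distances greater than $R/(2m)$. By Lemma 1.2, a.s. $\dim_{\rm A}\mathrm{graph}(B)\ge d$ for all $d,H$.

**Level sets, $d=1$.** Fix $x$ and let $\tau=\inf\{t\ge0:B(t)=x\}$, $\sigma=\tau\wedge1$. This is a stopping time, since $\{\tau\le t\}=\{\min_{[0,t]}|B-x|=0\}$. Since $\mathbb P(B(1)=x)=0$, a.s. $\{L_x\ne\emptyset\}=\{\tau<1\}$. With the intervals $I_j$ and times $s_i$ of Section 1, apply Proposition 5.1 with $O_{2j-1}=(1,\infty)$ and $O_{2j}=(-\infty,-1)$. It gives (2) for infinitely many $n$, with $2^{nH}$ in place of $2^{n/2}$. The rest of Step 2 of Proposition 1.3 only uses continuity of $B$, so a.s. on $\{L_x\neq\emptyset\}$, $\dim_{\rm A}L_x=1$.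

This proves parts 1 and 3 of Theorem 2.1.

## 6. Hitting a whole grid in a short time: the graph when $Hd\le1$

As explained in Section 2, we want a window of time length $R=2^{-n}$ in which the path, relative to its starting point, visits all points of the grid $R\{0,\frac1m,\dots,1\}^d$ up to error $R/(4m)$, once in each of $m$ time blocks. After rescaling by $2^{nH}$ the grid has size $\rho_n=2^{-n(1-H)}\to0$. So the question is: with what probability does $V+f$ hit given balls of small radius $\rho$ in given time intervals? The relevant quantity is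
$$I(\rho)=\int_0^1\min(\rho^{-d},u^{-Hd})\,du .$$

**Lemma 6.1.** Let $T_1<\dots<T_M$ be pairwise disjoint compact intervals of positive length in $(0,1]$, and let $A>0$. There is $c>0$ (depending on $H,d,A,(T_k)$) such that for all continuous $f:[0,1]\to\mathbb R^d$ with $\|f\|_\infty\le A$, all $|y_k|\le A$ and all $\rho\in(0,1)$,
$$\mathbb P\big(\forall k\ \exists s\in T_k:\ |V(s)+f(s)-y_k|\le\rho\big)\ \ge\ c\,I(\rho)^{-M}.$$

*Proof.* We use the second moment method for the product of normalized occupation times
$$Z=\prod_{k=1}^M\rho^{-d}\int_{T_k}1\{|V(s)+f(s)-y_k|\le\rho\}\,ds .$$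

**Step 1: the mean is bounded below.** By compactness, joint continuity and positivity, the density of $(V(s_1),\dots,V(s_M))$ is at least a positive constant for $(s_k)\in\prod T_k$ and arguments whose components have norm at most $2A+1$. The constraint asks that $V(s_k)$ lie in the ball of radius $\rho<1$ around $y_k-f(s_k)$, which is inside this range. So all constraints hold with probability at least $c\rho^{dM}$, and integrating over $\prod T_k$ gives $\mathbb EZ\ge c_1>0$.

**Step 2: the second moment.** Expanding the square gives two time variables in each $T_k$. Up to a factor $2^M$ we may integrate over $a_k<b_k$ in $T_k$ the probability that all $2M$ constraints hold. Order the times as $a_1<b_1<a_2<b_2<\cdots$ and condition successively, using (5) each time with the preceding time as $w$. Each $a_k$ is at distance at least a fixed positive gap from the preceding time (which is $0$ if $k=1$), so it contributes at most $C\rho^d$. Each $b_k$ contributes at most $C\min(1,\rho^d(b_k-a_k)^{-Hd})$. Hence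
$$\mathbb EZ^2\le C\rho^{-2dM}\rho^{dM}\Big(\int_0^1\min(1,\rho^du^{-Hd})\,du\Big)^M=C\,I(\rho)^M .$$

**Step 3: conclusion.** By Cauchy–Schwarz $\mathbb P(Z>0)\ge(\mathbb EZ)^2/\mathbb EZ^2\ge cI(\rho)^{-M}$, and $Z>0$ implies the event. $\square$

Compute $I$. If $Hd<1$, then $I(\rho)\le\int_0^1u^{-Hd}du=\frac1{1-Hd}$. If $Hd\le1$, then, since $u\le1$,
$$I(\rho)\le\int_0^1\min(\rho^{-d},u^{-1})\,du=1+d\log(1/\rho), \tag{9}$$
with equality for $Hd=1$. If $Hd>1$, then $I(\rho)=\rho^{1/H-d}+\frac{\rho^{(1-Hd)/H}-1}{Hd-1}$, which is of order $\rho^{-(d-1/H)}$. With $\rho$ comparable to $2^{-n(1-H)}$, the lower bound of Lemma 6.1 is at worst a negative power of $n$ when $Hd\le1$, but exponentially small in $n$, with rate proportional to $M$, when $Hd>1$. In $[0,1]$ we have $2^n$ disjoint windows of length $2^{-n}$ in which to try. They beat any power of $n$. They do not beat $2^{-cnM}$ for large $M$, and Section 7 shows that then the graph indeed has smaller dimension.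

A single starting time will not do in the critical case, because the success probability in (9) tends to $0$ with $n$. This is why we now use many starting times at the same scale. They are deterministic, so Lemma 4.1 suffices for the drift.

**Proposition 6.2.** If $Hd\le1$, then a.s. $\dim_{\rm A}\mathrm{graph}(B)=d+1$.

*Proof.* Fix $m\ge1$ and let $M=m(m+1)^d$. For $1\le j\le m$ and $z\in\{0,\frac1m,\dots,1\}^d$ choose pairwise disjoint nondegenerate compact intervals $T_{j,z}\subset[\frac{2j-1}{2m},\frac{2j}{2m}]$. For $n\ge1$ put $R=2^{-n}$, $\rho_n=2^{-n(1-H)}$, so that $2^{-nH}\rho_n=R$, and let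
$$U_{n,t}=\Big\{\forall(j,z)\ \exists s\in T_{j,z}:\ |B(t+2^{-n}s)-B(t)-Rz|\le \tfrac{R}{4m}\Big\}.$$

**Step 1: one trial.** We bound the success probability given the past. Multiplying by $2^{nH}$, $U_{n,t}$ says that for all $(j,z)$ there is $s\in T_{j,z}$ with
$$|2^{nH}V_t(2^{-n}s)+f(s)-\rho_nz|\le\frac{\rho_n}{4m},\qquad f(s)=2^{nH}D_t(2^{-n}s).$$
Here $f$ is $\mathcal F_t$-measurable and continuous, $\|f\|_\infty=Q_n(t)$, and $2^{nH}V_t(2^{-n}\cdot)$ is independent of $\mathcal F_t$ with the law of $V$. Moreover $|\rho_nz|\le\sqrt d$, and by (9) $I(\rho_n/4m)\le Cn$. So by Lemma 6.1, for every $A\ge\sqrt d$ there is $c=c(A,m,d,H)\in(0,1)$ with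
$$\mathbb P(U_{n,t}\mid\mathcal F_t)\ge p_n:=c\,n^{-M}\quad\text{on }\{Q_n(t)\le A\}.$$

**Step 2: many trials at one scale.** Let $t_j=j2^{-n}$ for $0\le j<J=2^n$, $g_j=1\{Q_n(t_j)\le A\}$, which is $\mathcal F_{t_j}$-measurable, and $U_j=U_{n,t_j}\in\mathcal F_{t_{j+1}}$. Step 1 says $\mathbb P(U_j^c\mid\mathcal F_{t_j})\le1-p_ng_j$. So if $\Pi_i=\prod_{j<i}\frac{1_{U_j^c}}{1-p_ng_j}$, then $\mathbb E[\Pi_{i+1}\mid\mathcal F_{t_i}]\le\Pi_i$, and $\mathbb E\,\Pi_J\le1$. On the event $\bigcap_jU_j^c\cap\{\sum_jg_j\ge J/2\}$ we have $\Pi_J\ge(1-p_n)^{-J/2}$. Hence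
$$\mathbb P\Big(\bigcap_jU_j^c,\ \sum_jg_j\ge J/2\Big)\le(1-p_n)^{J/2}\le\exp(-c\,n^{-M}2^{n-1})\to0 .$$
By Markov's inequality and Lemma 4.1, $\mathbb P(\sum_j(1-g_j)\ge J/2)\le2\max_j\mathbb P(Q_n(t_j)>A)\le C/A$ with $C$ independent of $n,A$. Thus
$$\mathbb P\Big(\bigcup_jU_{n,t_j}\text{ for infinitely many }n\Big)\ge\limsup_n\mathbb P\Big(\bigcup_jU_{n,t_j}\Big)\ge1-C/A .$$
The event on the left does not depend on $A$. Letting $A\to\infty$, its probability is $1$.

**Step 3: counting.** A.s. for every $m$ there are $n$ and $t=t_j$, with $t+2^{-n}\le1$, such that $U_{n,t}$ holds. It provides $m(m+1)^d\ge m^{d+1}$ points of the graph. They lie within $(\sqrt d+2)R$ of $(t,B(t))$, since the time difference is at most $R$ and the spatial one at most $\sqrt dR+\frac R{4m}$. Two with different $z$ have spatial distance at least $\frac Rm-\frac{2R}{4m}=\frac R{2m}$. Two with the same $z$ and different $j$ have times differing by at least $\frac R{2m}$. So all mutual distances exceed $\frac R{4m}$, and Lemma 1.2 with radius $(\sqrt d+2)R$, $a=4(\sqrt d+2)$,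 $b=1$, $q=d+1$ gives $\dim_{\rm A}\mathrm{graph}(B)\ge d+1$. The upper bound $d+1$ is trivial. $\square$

## 7. Boundedly many returns: the graph when $Hd>1$

It remains to show that for $Hd>1$ the time axis contributes nothing: above any spatial ball of radius $r$ the graph should be covered by a bounded number of boxes of size $r$.

**Lemma 7.1.** Let $Hd>1$. There is $K=K(H,d)\in\mathbb N$ such that a.s. for all large $n$ and all $y\in\mathbb R^d$, the set $S_{n,y}=\{t\in[0,1]:|B(t)-y|\le2^{-n}\}$ is covered by $K$ intervals of length $2^{-n}$.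

The sensible first attempt is to show that there is no return at all after a time $r=2^{-n}$, by a union bound over a time grid fine enough for the path to move less than $r$ between grid points. The grid has mesh $h$ slightly below $r^{1/H}$, hence slightly more than $r^{-1/H}$ points, and we shall see that one return costs a factor $r^\kappa$ with $\kappa$ slightly below $(1-H)(d-\frac1H)$. For $H=\frac12$, $d=3$ the number of grid points exceeds $r^{-2}$, while the gain is only about $r^{1/2}$, so the union bound is useless. But each further return costs another factor $r^\kappa$, while the choice of the starting point is paid for only once. In this example $K=7$ returns suffice, since $7\cdot\frac12-2=\frac32>1$ leaves room for the small corrections.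

*Proof.* **Step 1: parameters.** Note that $d+1-Hd-\frac1H=(1-H)(d-\frac1H)>0$. Choose $\eta\in(0,H)$ such that $\kappa:=d+1-Hd-\frac1{H-\eta}>0$, then $K$ with $K\kappa-\frac1{H-\eta}\ge1$. Let $r=2^{-n}$ and $h=r^{1/(H-\eta)}$, so that $h/r\to0$. A.s., for all large $n$, $|B(t)-B(s)|\le r$ whenever $s,t\in[0,1]$, $|t-s|\le h$, by Hölder continuity of order $H-\eta/2$.

**Step 2: failure produces returns on the grid.** Suppose $S_{n,y}$, which is closed, is not covered by $K$ intervals of length $r$. Choose greedily $t_0=\min S_{n,y}$ and $t_{i+1}=\inf (S_{n,y}\cap(t_i+r,1])$. As long as $i<K$, the intervals $[t_0,t_0+r],\dots,[t_i,t_i+r]$ cover the part of $S_{n,y}$ up to $t_i+r$ but not all of it, so $t_{i+1}$ exists. It belongs to $S_{n,y}$ by closedness. This gives $t_0<\dots<t_K$ in $S_{n,y}$ with $t_i-t_{i-1}\ge r$. Let $q_i=h\lfloor t_i/h\rfloor$. For large $n$,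
$$|B(q_i)-B(q_0)|\le|B(q_i)-B(t_i)|+|B(t_i)-y|+|y-B(t_0)|+|B(t_0)-B(q_0)|\le4r,$$
and $q_i-q_{i-1}\ge r-h\ge r/2$.

**Step 3: such grid points are unlikely.** Sum over $q_0$ and over the successive gaps, and condition successively at the $q_{i-1}$, using (5) for $B$ with center $B(q_0)$. The probability that such grid points exist is at most
$$\sum_{q_0}\Big(\sum_{i:\,ih\ge r/2}C_0(4r)^d(ih)^{-Hd}\Big)^K\le \frac2h\Big(C r^dh^{-1}\int_{r/4}^\infty u^{-Hd}du\Big)^K .$$
Here the inner sum was compared with the integral from $r/2-h\ge r/4$ on, for $n$ large. Since $Hd>1$ the integral is $Cr^{1-Hd}$, so the bracket is at most $Cr^{d+1-Hd-1/(H-\eta)}=Cr^\kappa$. Thus the probability is at most $C\,r^{-1/(H-\eta)}r^{K\kappa}\le C2^{-n}$. The event of Step 3 does not involve $y$, so Borel–Cantelli gives the claim for all $y$ at once. $\square$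

**Upper bound for the graph.** Let $n_0(\omega)$ be a threshold beyond which Lemma 7.1 applies. Let $0<r<R$ and let $x$ be in the graph. If $r<2^{-n_0}$, choose $n$ with $r/8<2^{-n}\le r/4$, so $n\ge n_0$. The spatial ball of radius $R$ around the spatial component of $x$ is covered by $C(R/r)^d$ balls of radius $2^{-n}$. By Lemma 7.1 the part of the graph over each such ball is covered by $K$ products of a time interval of length $2^{-n}$ with that ball, each of diameter at most $\frac r4+\frac r2<r$. So $N_r(B(x,R)\cap\mathrm{graph}(B))\le CK(R/r)^d$. If $r\ge2^{-n_0}$, then $N_r(B(x,R)\cap\mathrm{graph}(B))\le N_{2^{-n_0}}(\mathrm{graph}(B))<\infty$, a random constant, while $(R/r)^d\ge1$. Hence a.s. $\dim_{\rm A}\mathrm{graph}(B)\le d$, and with the lower bound of Section 5 equality holds. Together with Proposition 6.2 this proves part 2, and with it Theorem 2.1. $\blacksquare$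

## 8. Level sets in $\mathbb R^d$ for $Hd<1$, and subintervals

**Proof of Theorem 2.3(a).** Let $\tau=\inf\{t\ge0:B(t)=x\}$ and $\sigma=\tau\wedge1$. As before, $\mathbb P(B(1)=x)=0$, so a.s. $\{L_x\ne\emptyset\}=\{\tau<1\}$. In $\mathbb R^d$ the intermediate value theorem is not available; exact hits come from Lemma 6.1 by letting $\rho\downarrow0$. Fix $m$, let $T_j=[\frac{2j-1}{2m},\frac{2j}{2m}]$, and let $\mathcal U=\{b:\forall j\le m\ \exists s\in T_j,\ b(s)=0\}$, which is closed. Since $I(\rho)\le\frac1{1-Hd}$, Lemma 6.1 with $y_j=0$ gives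
$$\mathbb P(\forall j\ \exists s\in T_j:|V(s)+f(s)|\le\rho)\ge c(A,m)>0$$
uniformly in $\rho\in(0,1)$ and $\|f\|_\infty\le A$. As $\rho\downarrow0$ these events decrease to $\{V+f\in\mathcal U\}$, by compactness of the $T_j$ and continuity. So $\mathbb P(V+f\in\mathcal U)\ge c(A,m)$, and Proposition 5.1 applies. A.s. on $\{\tau<1\}$, for every $m$ there is $n$ with $\tau+2^{-n}\le1$ such that $L_x$ meets each $\tau+2^{-n}T_j$. This gives $m$ points of $L_x\cap B(\tau,2\cdot2^{-n})$ with mutual distances at least $2^{-n}/(2m)>2^{-n}/(4m)$. Lemma 1.2 with radius $2\cdot2^{-n}$, $a=8$, $b=1$, $q=1$ gives $\dim_{\rm A}L_x\ge1$, and $L_x\subseteq\mathbb R$ gives equality. $\square$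

**Proof of Theorem 2.3(b).** For fixed $a<b$, the process $B(a+\cdot)-B(a)$ on $[0,b-a]$ has the law of $(b-a)^HB(\cdot/(b-a))$, by stationarity of increments and self-similarity. So, up to a translation, the graph and range of $B|_{[a,b]}$ are in law the images of those of $B|_{[0,1]}$ under the linear map $(t,x)\mapsto((b-a)t,(b-a)^Hx)$ and its spatial part. These maps are bi-Lipschitz, and $\dim_{\rm A}$ is bi-Lipschitz invariant. Hence the claim holds a.s. for all rational $a<b$ simultaneously. For general $a<b$, compare $[a,b]$ with a rational subinterval and with $[0,1]$; both have the dimensions of Theorem 2.1, and $\dim_{\rm A}$ is monotone under inclusion. $\square$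

## 9. Quasi-Assouad dimensions

The upper bounds in Theorem 2.3(c) hold up to factors $r^{-c\eta}$. Such factors are harmless when $r\le R^{1/\theta}$.

**Lemma 9.1 (counting).** Let $0<h\le1$, $\ell,L>0$, $\mathcal Q=h\mathbb Z\cap[0,1]$, and for $q\in\mathcal Q$ let $N(q)=\#\{q'\in\mathcal Q:q\le q'\le q+L,\ |B(q')-B(q)|\le\ell\}$. Put $S=1+\sum_{1\le i\le L/h}\min(1,C_0\ell^d(ih)^{-Hd})$. For $K\in\mathbb N$, $\lambda\ge1$,
$$\mathbb P\Big(\max_{q\in\mathcal Q}N(q)\ge1+\lambda KS\Big)\le2h^{-1}\lambda^{-K}.$$

*Proof.* $\binom{N(q)-1}{K}$ counts the choices $q<q_1<\dots<q_K$ of returns. By (5) and successive conditioning, as in Lemma 7.1, $\mathbb E\binom{N(q)-1}{K}\le S^K$. If $N(q)-1\ge\lambda KS\ge K$, then $\binom{N(q)-1}K\ge\big(\frac{N(q)-1}K\big)^K\ge(\lambda S)^K$. Markov's inequality bounds the probability for one $q$ by $\lambda^{-K}$, and there are at most $2/h$ points $q$. $\square$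

**Step 1: simultaneous use over all scales.** Fix small $\eta\in(0,H/2)$. Let $r=2^{-n}$, $R=2^{-N}$ with $0\le N\le n$, $\lambda=r^{-\eta}$, $h\in\{r,\,r^{1/(H-\eta)}\}$, so $h^{-1}\le r^{-2/H}$, and $K\ge(1+2/H)/\eta$. The failure probabilities are at most $2r^{-2/H}r^{\eta K}\le2\cdot2^{-n}$ for each of the $n+1$ values of $N$, which is summable. So a.s. for all large $n$, all $N\le n$ and each of the three choices of $(h,L,\ell)$ in Steps 2–4,
$$\max_qN(q)\le1+\lambda KS\le C r^{-\eta}S. \tag{10}$$
Also a.s. for small $r$, by Hölder continuity, $|B(t)-B(s)|\le r^{H-\eta}$ if $|t-s|\le r$, and $|B(t)-B(s)|\le r$ if $|t-s|\le r^{1/(H-\eta)}$. General scales reduce to dyadic ones by rounding $R$ up and $r$ down, with changed constants. Values of $r$ bounded below are trivial by compactness, since then $N_r$ is bounded and $R/r\ge1$. $N_r$ and $N_{Cr}$ are comparable up to constants. Below, the exponent constant $c$ depends only on $d,H$.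

**Step 2: range and graph, $Hd>1$.** Take $h=r^{1/(H-\eta)}\le r$, $L=1$, $\ell=4R$. The summands of $S$ decrease in $i$, and the substitution $u=R^{1/H}w$ gives
$$S\le1+h^{-1}\int_0^\infty\min(1,C R^du^{-Hd})\,du\le1+CR^{1/H}r^{-1/(H-\eta)} .$$
Let $q^*$ be the first $q\in\mathcal Q$ such that the path (or graph) over $[q,q+h]\cap[0,1]$ meets the ball of radius $R$ considered. For every such $q$, $B(q)$ is within $R+r$ of the spatial center of the ball, so $|B(q)-B(q^*)|\le2R+2r\le\ell$ and $q$ is counted in $N(q^*)$. Each piece of path or graph over $[q,q+h]$ has diameter at most $Cr$. By (10),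
$$N_{Cr}\le Cr^{-\eta}S\le Cr^{-c\eta}(R/r)^{1/H},$$
where $R\ge r$ was used to absorb the $1$, and $\frac1{H-\eta}-\frac1H=\frac\eta{H(H-\eta)}\le\frac{2\eta}{H^2}$.

**Step 3: graph, $Hd\le1$.** Take $h=r$, $L=3R$, $\varrho=r^{H-\eta}\ge r$, $\ell=2R+2\varrho$. If the graph over $[q,q+r]\cap[0,1]$ meets the given ball of radius $R$ with center $(t_0,x_0)$, then $t_0-R-r\le q\le t_0+R$ and $|B(q)-x_0|\le R+\varrho$. So all such $q$ are counted in $N(q^*)$ with $q^*$ the first one. The graph over each $[q,q+r]$ inside the ball has spatial part in a ball of radius $R$ and in one of radius $\varrho$, so it is covered by $C(\min(R,\varrho)/r)^d$ sets of diameter at most $Cr$. Moreover $\sum_{i\le3R/r}(ir)^{-Hd}\le Cr^{-1-\eta}R^{1-Hd}$: for $Hd<1$ the sum is at most $Cr^{-Hd}(R/r)^{1-Hd}=Cr^{-1}R^{1-Hd}$, and for $Hd=1$ it is at most $Cr^{-1}(1+\log(1/r))\le Cr^{-1-\eta}$. Hence $S\le1+C\max(R,\varrho)^dr^{-1-\eta}R^{1-Hd}$. Multiplying, and using $\max(R,\varrho)\min(R,\varrho)=R\varrho$,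
$$N_{Cr}\le Cr^{-\eta}\Big[(R/r)^d+R^d\varrho^d\,r^{-d-1-\eta}R^{1-Hd}\Big]\le Cr^{-c\eta}(R/r)^{1+(1-H)d}.$$
Indeed, the second term equals $(R/r)^{1+(1-H)d}r^{-\eta(d+1)}$, and $Hd\le1$ gives $d\le1+(1-H)d$.

**Step 4: level sets, $Hd<1$.** Take $h=r$, $L=3R$, $\ell=2r^{H-\eta}$. For any $x$ and $t\in L_x$, let $q^*$ be the first $q$ such that $[q,q+r]$ meets $L_x\cap[t-R,t+R]$. Every such $q$ satisfies $q-q^*\le2R+r\le3R$ and $|B(q)-x|\le r^{H-\eta}$, so it is counted in $N(q^*)$. By the sum computed in Step 3,
$$N_r\le Cr^{-\eta}(1+C\ell^dr^{-1}R^{1-Hd})\le Cr^{-c\eta}(R/r)^{1-Hd},$$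
simultaneously in $x$, since (10) does not involve $x$.

**Step 5: upper bounds.** If $r\le R^{1/\theta}$, then $R\ge r^\theta$, so $R/r\ge r^{\theta-1}$ and $r^{-c\eta}\le(R/r)^{c\eta/(1-\theta)}$. Letting $\eta\to0$ along a sequence, a.s. for each $\theta\in(0,1)$ the infimum in Definition 2.2 is at most $1/H$ in Step 2, $1+(1-H)d$ in Step 3, and $1-Hd$ in Step 4. For the range with $Hd\le1$ the bound $d=\min(d,1/H)$ is trivial. Since
$$\tfrac1H-1-(1-H)d=(1-H)\big(\tfrac1H-d\big),$$
the minimum $\min\{1/H,1+(1-H)d\}$ equals $1/H$ when $Hd>1$ and $1+(1-H)d$ when $Hd\le1$. So all claimed upper bounds hold.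

**Step 6: lower bounds reduce to Hausdorff dimension.** For compact $F$, $\dim_{\rm H}F\le\overline{\dim}_{\rm B}F\le\dim_{\rm qA}F$. The first inequality is standard. For the second, cover $F$ by finitely many balls of a fixed radius $R<1$ centered in $F$. If $s$ is allowed for some $\theta$ in Definition 2.2, then $N_r(F)\le C_Rr^{-s}$ for all $r\le R^{1/\theta}$. By the energy method, $\dim_{\rm H}F\ge\beta$ if $F$ carries a nonzero finite measure of finite $\beta$-energy. We use the images of Lebesgue measure on $[0,1]$ and show that the expected energy is finite.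

For the range and $\beta<\min(d,1/H)$, $\mathbb E|B(t)-B(s)|^{-\beta}=C|t-s|^{-H\beta}$, where $C<\infty$ because $\beta<d$. This is integrable over $[0,1]^2$ because $H\beta<1$. So a.s. $\dim_{\rm H}B([0,1])\ge\min(d,1/H)$. The graph projects onto the range, and projection does not increase dimension, so $\dim_{\rm H}\mathrm{graph}(B)\ge\min(d,1/H)$. This is the required bound when $Hd\ge1$: it is $1/H$, and for $Hd=1$ we have $1/H=d=1+(1-H)d$.

If $Hd<1$, let $d<\beta<1+(1-H)d$. With $u=|t-s|$ and the substitution $z=u^Hy$,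
$$\mathbb E\big(u^2+|B(t)-B(s)|^2\big)^{-\beta/2}\le C\int_{\mathbb R^d}(u+u^H|y|)^{-\beta}e^{-|y|^2/2}dy\le C u^{-Hd}\int_{\mathbb R^d}(u+|z|)^{-\beta}dz=Cu^{-Hd+d-\beta},$$
the last integral being finite and scaling like $u^{d-\beta}$ because $\beta>d$. This is integrable over $[0,1]^2$ because $Hd-d+\beta<1$. So a.s. $\dim_{\rm H}\mathrm{graph}(B)\ge1+(1-H)d$. Together with Step 5 this gives equality for the range and the graph, and Theorem 2.3 is proved. $\blacksquare$
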